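# Martin's axiom and first-countability of $P(K)$

## 1. Countably determined measures: atoms, metrizable spaces, the split interval

If every point of a compact space $K$ has a countable base of neighborhoods, does every probability measure on $K$ have a countable base of neighborhoods in the space of probability measures? The first guess is yes: a measure is a mixture of points, and each point can be pinned down by countably many conditions. Let us fix the terms and test this guess.

All compact spaces are Hausdorff, and $C(K)$, $L_1$, $L_\infty$ are real. For $K$ compact, $P(K)$ is the set of Radon probability measures on $K$: probability measures $\mu$ on the Borel $\sigma$-algebra with $\mu(B)=\sup\{\mu(F):F\subseteq B,\ F\text{ compact}\}$ for every Borel $B$. It carries the weak$^*$ topology, the weakest one making all maps $\mu\mapsto\int f\,d\mu$, $f\in C(K)$, continuous, and it is compact. A basic neighborhood of $\mu$ is given by finitely many $f_l\in C(K)$ and an $\varepsilon>0$: it consists of the $\nu$ with $|\int f_l\,d\nu-\int f_l\,d\mu|<\varepsilon$ for all $l$.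

Two facts will be used all the time.

**Fact 1.** In a compact space, a point $p$ has a countable base if and only if $\{p\}$ is a $G_\delta$. If it is, there is a continuous $h_p:K\to[0,1]$ with $h_p^{-1}(0)=\{p\}$.

If $(U_n)$ is a countable base at $p$, then $\{p\}=\bigcap_nU_n$. Conversely, if $\{p\}=\bigcap_nU_n$ with $U_n$ open, choose open $V_n\ni p$ with $\overline{V_{n+1}}\subseteq V_n\cap U_{n+1}$. The compact sets $\overline{V_n}$ decrease to $\{p\}$, so each open $U\ni p$ contains some $V_n$. For $h_p$ take $\sum_{n\ge1}2^{-n}u_n$, where $u_n:K\to[0,1]$ is a Urysohn function with $u_n(p)=0$ and $u_n=1$ off $U_n$.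

**Fact 2.** A measure $\mu$ is a $G_\delta$ point of $P(K)$ if and only if it is *countably determined*: there is a countable $H\subseteq C(K)$ such that $\mu$ is the only $\nu\in P(K)$ with $\int h\,d\nu=\int h\,d\mu$ for all $h\in H$.

If $H$ is as stated, then $\{\mu\}=\bigcap_{h\in H,\,m\ge 1}\{\nu:|\int h\,d\nu-\int h\,d\mu|<1/m\}$. Conversely, if $\mu$ is a $G_\delta$ point, it has a countable base; each member contains a basic neighborhood of $\mu$ given by finitely many functions. Let $H$ collect all these functions. A measure with the same integrals on $H$ lies in every member of the base, so it is $\mu$.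

Now the tests.

*Metrizable $K$.* Here $C(K)$ is separable, and a countable dense set determines every measure.

*Purely atomic measures.* Let $K$ be first-countable and $\mu=\sum_nc_n\delta_{x_n}$ with distinct $x_n$ and $\sum_n c_n=1$. The functions $(1-m\,h_{x_n})^+$ decrease to $1_{\{x_n\}}$ as $m\to\infty$. If $\nu$ has the same integrals as $\mu$ on these countably many functions, then $\nu\{x_n\}=c_n$ for all $n$ by dominated convergence, and $\nu=\mu$. So every purely atomic measure is a $G_\delta$ point.

*The split interval.* Let $S=[0,1]\times\{0,1\}$ with the lexicographic order and the order topology. It is compact, since the order is complete with endpoints. It is first-countable: for $0<t$ the sets $\{x:(t-\frac1n,0)<x<(t,1)\}$, with $n$ large, form a base at $(t,0)$; for $t<1$ the sets $\{x:(t,0)<x<(t+\frac1n,1)\}$ form one at $(t,1)$; the points $(0,0)$ and $(1,1)$ are isolated. Let $e_t$ be the indicator of $\{x\le(t,0)\}=\{x<(t,1)\}$, a clopen set. The $e_t$ are uncountably many functions at mutual distance $1$, so $C(S)$ is not separable and $S$ is not metrizable. Now let $\mu\in P(S)$ and $F_\mu(t)=\int e_t\,d\mu$,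 a nondecreasing function on $[0,1]$. Choose a countable dense $D\subseteq[0,1]$ containing $0$, $1$ and all discontinuities of $F_\mu$, and suppose $\int e_t\,d\nu=\int e_t\,d\mu$ for $t\in D$. If $s\notin D$ and $t<s<t'$ with $t,t'\in D$, then $F_\mu(t)\le F_\nu(s)\le F_\mu(t')$; as $F_\mu$ is continuous at $s$, $F_\nu(s)=F_\mu(s)$. So $\mu,\nu$ agree on all $e_t$. Since $e_se_t=e_{\min(s,t)}$ and the $e_t$ separate the points of $S$, their span together with the constants is dense in $C(S)$ by Stone–Weierstrass, and $\nu=\mu$. The guess survives again.

## 2. The assertion (A), property (H), and the two theorems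

The guess is the following assertion.

> **(A)** For every compact space $K$, $P(K)$ is first-countable if (and only if) $K$ is first-countable.

"Only if" is clear, since $x\mapsto\delta_x$ embeds $K$ in $P(K)$. It is known that (A) is relatively consistent with ZFC; for instance, it holds in the random real model. The question, from Grzegorz Plebanek, "A survey on topological properties of $P(K)$ spaces", arXiv:2312.14755 (2023), is whether (A) follows from $\mathsf{MA}(\omega_1)$.

Recall $\mathsf{MA}(\omega_1)$. In a partial order $\mathbb P$, two elements are compatible if they have a common lower bound; $\mathbb P$ is ccc if it has no uncountable set of pairwise incompatible elements; $D\subseteq\mathbb P$ is dense if every element of $\mathbb P$ has an element of $D$ below it; a filter is a nonempty upward closed set in which any two elements have a common lower bound in the set. $\mathsf{MA}(\omega_1)$ says that for every nonempty ccc partial order and every family of at most $\omega_1$ dense subsets there is a filter meeting all of them. Only this consequence will be used: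

> **(H)** If $(X,\Sigma,\mu)$ is a probability space and $B_i\in\Sigma$, $\mu(B_i)>0$ for $i<\omega_1$, then there is an uncountable $\Gamma\subseteq\omega_1$ such that $\mu(\bigcap_{i\in F}B_i)>0$ for every nonempty finite $F\subseteq\Gamma$.

If $X$ is countable, with all subsets measurable, (H) is trivial: each $B_i$ contains a point of positive mass, and some one such point serves uncountably many $i$. In general (H) is not free. Assume CH, enumerate $[0,1]=\{x_j:j<\omega_1\}$, and let $B_i$ be a compact set of positive Lebesgue measure disjoint from the countable set $\{x_j:j<i\}$. A set $\Gamma$ as in (H) would give, by compactness, a point $z\in\bigcap_{i\in\Gamma}B_i$; but $z=x_j$ for some $j$, and $z\notin B_i$ for $i>j$. So (H) fails under CH.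

**Theorem 1.** $\mathsf{MA}(\omega_1)\Rightarrow$ (H) $\Rightarrow$ (A). Hence (A) follows from $\mathsf{MA}(\omega_1)$.

**Theorem 2.** In ZFC the following are equivalent:

1. (A);
2. (H);
3. (C): $2^{\omega_1}$ is not a union of $\omega_1$ sets of measure zero for the usual product measure;
4. (D): $L_1(\mu)$ is separable for every Radon probability measure $\mu$ on a first-countable compact space.

By Theorem 2 and the CH example, the first guess fails under CH: our tests had just not reached a bad space. Sections 4–8 prove Theorem 1; Sections 9–11 complete Theorem 2.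

Some further textbook facts. "Mod null" means up to a null set. A countable subset of $\omega_1$ is bounded. A monotone $\varphi:\omega_1\to\mathbb R$ is eventually constant: otherwise, taking $\varphi$ nondecreasing, one finds by recursion a strictly increasing sequence $\alpha_\xi$, $\xi<\omega_1$, with $\varphi(\alpha_\xi)<\varphi(\alpha_{\xi+1})$, and rationals between these values would be uncountably many distinct rationals. The support $\operatorname{supp}\nu$ of $\nu\in P(K)$ is the complement of the union of all open null sets. A compact subset of that union is covered by finitely many null sets, so inner regularity gives $\nu(\operatorname{supp}\nu)=1$; nonempty relatively open subsets of $\operatorname{supp}\nu$ have positive measure. If $u:Z\to L$ is a continuous map of compact spaces and $\nu\in P(Z)$, the image $u_*\nu$ is Radon: if $F\subseteq u^{-1}[B]$ is compact with measure close to $\nu(u^{-1}[B])$, then $u[F]\subseteq B$ is compact and $u_*\nu(u[F])\ge\nu(F)$.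

## 3. Chains of measures of length $\omega_1$, and too many points to pin

Suppose $K$ is first-countable and $\mu\in P(K)$ is not a $G_\delta$ point. For a closed subalgebra $A\subseteq C(K)$ containing the constants put
$$E_A(\mu)=\Big\{\nu\in P(K):\int g\,d\nu=\int g\,d\mu\ \text{ for all } g\in A\Big\}.$$
By Fact 2, $E_A(\mu)\ne\{\mu\}$ for every separable $A$. (Example: for $A$ the constants, $E_A(\mu)=P(K)$. For the split interval $S$ with projection $\pi:S\to[0,1]$ and $A=\{g\circ\pi:g\in C[0,1]\}$, $E_A(\mu)$ is the set of $\nu$ with $\pi_*\nu=\pi_*\mu$; if $\mu=\frac12(\delta_{(s,0)}+\delta_{(t,0)})$ with $0<s<t<1$, one may move mass from $(s,0)$ to $(s,1)$ and from $(t,0)$ to $(t,1)$, and nothing else.)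

The sensible approach is to go on for $\omega_1$ steps. Given a separable $A_i$, choose $\nu_i\in E_{A_i}(\mu)$ and $f_i$ with $\int f_i\,d\nu_i\ne\int f_i\,d\mu$; put $f_i$ into $A_{i+1}$; take closures of unions at limits. This gives a chain: for $i<j$, $\nu_j$ agrees with $\mu$ on $f_i$, and $\nu_i$ does not.

It stops here, for such a chain is not contradictory by itself. Let $K=2^{\omega_1}$, which is not first-countable, let $\mu=\delta_0$, let $A_i$ be the algebra of continuous functions depending on coordinates below $i$, let $f_i$ be the $i$-th coordinate, and $\nu_i=\delta_{e_i}$, where $e_i$ is $1$ only at $i$. All the requirements hold. So first-countability of $K$ must enter, and it speaks of points, not of measures. For point masses it does its work at once: if $\mu=\delta_x$ and $h_x\in A_i$, then $E_{A_i}(\mu)=\{\delta_x\}$. For a general $\mu$ one would like to put $h_p$ into the algebra for all $p$ in the support, but the algebra must stay separable, so we can pin countably many points per stage and $\omega_1$ in all. Nothing says that these suffice.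

A second attempt is to look for an $A$ that is dense in $L_1(\mu)$. This is not enough either: for $K=\{0,1\}$, $\mu=\delta_0$ and $A$ the constants, $A$ is dense in $L_1(\mu)$, while $E_A(\mu)=P(K)$. Density concerns $\mu$ alone, and the other measures in $E_A(\mu)$ may live elsewhere.

The way out has two parts. First, replace the measures $\nu_i$ by *maps* $y_i:Z\to K$ from one fixed compact space $Z$ with a measure, so that for each $z\in Z$ we have $\omega_1$ points $y_i(z)$ of $K$, and a reference point $y(z)$ with which $y_i(z)$ agrees on $A_i$. Taking $\nu_i$ to be an *extreme* point of $E_{A_i}(\mu)$ makes this possible. Second, do not try to pin all the $y(z)$: pin only those for countable sets of $z$ so large that the pairs $(y_i(z),y_j(z))$ are dense among all such pairs, and let a monotone function on $\omega_1$ do the rest. That will show that $y_i(z)$ is eventually constant in $i$, for *every* $z$. Property (H) will give a $z$ where it is not.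

## 4. Martin's axiom gives (H)

The first half of the argument is also needed in Section 11, so we isolate it. It finds a set $S$ covered, mod null, by every tail of the family.

**Lemma 1.** Let $(X,\Sigma,\mu)$ be a probability space and $B_i\in\Sigma$ with $\mu(B_i)\ge\varepsilon>0$ for $i<\omega_1$. There are $\alpha_0<\omega_1$, countable $I_\alpha\subseteq[\alpha,\omega_1)$ for $\alpha<\omega_1$, and $S\in\Sigma$ with $\mu(S)\ge\varepsilon$, such that $\bigcup_{i\in I_\alpha}B_i=S$ mod null for all $\alpha\ge\alpha_0$.

*Proof.* For each $\alpha$ choose a countable $I_\alpha\subseteq[\alpha,\omega_1)$ such that $S_\alpha=\bigcup_{i\in I_\alpha}B_i$ has the largest measure among all countable unions of sets $B_i$, $i\ge\alpha$; the supremum is attained by the union of a maximizing sequence. Then $B_i\subseteq S_\alpha$ mod null for all $i\ge\alpha$, since otherwise adding $i$ to $I_\alpha$ would increase the measure. The function $\alpha\mapsto\mu(S_\alpha)$ is nonincreasing, because fewer unions compete as $\alpha$ grows; so it is constant for $\alpha\ge\alpha_0$, for some $\alpha_0$. Put $S=S_{\alpha_0}$. For $\alpha\ge\alpha_0$,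 each $B_i$ with $i\in I_\alpha$ has $i\ge\alpha_0$, so $S_\alpha\subseteq S$ mod null; the measures are equal, so $S_\alpha=S$ mod null. Since $B_{\alpha_0}\subseteq S$ mod null, $\mu(S)\ge\varepsilon$. $\square$

**Lemma 2.** $\mathsf{MA}(\omega_1)$ implies (H).

*Proof.* For some $n$, uncountably many $i$ have $\mu(B_i)\ge1/n$. Passing to them and reindexing by $\omega_1$, we may apply Lemma 1 with $\varepsilon=1/n$. Let
$$\mathbb P=\{A\in\Sigma:A\subseteq S,\ \mu(A)>0\},$$
ordered by inclusion. If $\mu(A\cap A')>0$, then $A\cap A'$ is a common lower bound; so incompatible elements have null intersection. An uncountable set of elements with pairwise null intersections would contain infinitely many of measure at least some $1/m$, which is impossible in a probability space. So $\mathbb P$ is ccc.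

For $\alpha\ge\alpha_0$ the set $D_\alpha=\{A\in\mathbb P:A\subseteq B_i\text{ for some }i\ge\alpha\}$ is dense: if $A\in\mathbb P$, then $A\subseteq\bigcup_{i\in I_\alpha}B_i$ mod null, so $\mu(A\cap B_i)>0$ for some $i\in I_\alpha$, and $A\cap B_i\in D_\alpha$ lies below $A$. Let $G$ be a filter meeting $D_\alpha$ for all $\alpha\ge\alpha_0$, and put $\Gamma=\{i:A\subseteq B_i\text{ for some }A\in G\}$. It is unbounded, hence uncountable. If $F\subseteq\Gamma$ is finite and nonempty, choose $A_i\in G$ with $A_i\subseteq B_i$ for $i\in F$. As $G$ is a filter, some $A\in G$ lies below all of them, so $A\subseteq\bigcap_{i\in F}B_i$ and $\mu(\bigcap_{i\in F}B_i)\ge\mu(A)>0$. $\square$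

## 5. Separable supports under (H)

This is the lemma that will let us choose *countable* sets of points to pin.

**Lemma 3.** Assume (H). If $\nu$ is a Radon probability measure on a first-countable compact space, then $\operatorname{supp}\nu$ is separable.

*Proof.* Let $X=\operatorname{supp}\nu$, take all closures in $X$, and suppose $X$ is not separable.

**Step 1: open sets that escape countable sets.** We build countable $D_\xi\subseteq X$, increasing in $\xi<\omega_1$, and nonempty open $V_\xi\subseteq X$. Put $D_{<\xi}=\bigcup_{\eta<\xi}D_\eta$, a countable set. As $\overline{D_{<\xi}}\ne X$, regularity of $X$ gives a nonempty open $V_\xi$ with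
$$\overline{V_\xi}\cap\overline{D_{<\xi}}=\emptyset.$$
Then let $D_\xi\supseteq D_{<\xi}$ be countable and contain a point of each nonempty set $\bigcap_{\eta\in F}V_\eta$ with $F\subseteq\xi+1$ finite and nonempty. There are only countably many such $F$.

**Step 2: a point in many of the closures.** Since $\nu(V_\xi)>0$ for all $\xi$, (H) gives an uncountable $\Gamma$ with $\bigcap_{\eta\in F}V_\eta\ne\emptyset$ for all nonempty finite $F\subseteq\Gamma$. Let $G=\overline{\bigcup_\xi D_\xi}$. The sets $\overline{V_\eta}\cap G$, $\eta\in\Gamma$, are compact, and they have the finite intersection property because $\bigcap_{\eta\in F}V_\eta$ contains a point of $D_{\max F}\subseteq G$. So there is $x\in G\cap\bigcap_{\eta\in\Gamma}\overline{V_\eta}$.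

**Step 3: first-countability traps $x$.** As $X$ is first-countable, $x$ is the limit of a sequence from $\bigcup_\xi D_\xi$. The sequence is countable and the $D_\xi$ increase, so it lies in a single $D_\xi$, and $x\in\overline{D_\xi}$. Choose $\eta\in\Gamma$ with $\eta>\xi$. Then $x\in\overline{V_\eta}\cap\overline{D_{<\eta}}=\emptyset$, a contradiction. $\square$

## 6. Extreme points of $E_A(\mu)$ and homomorphisms $C(K)\to L_\infty(\mu)$

In this section $K$ is any compact space, $\mu\in P(K)$, and $A\subseteq C(K)$ is a separable closed subalgebra containing the constants. Let $\Sigma_A$ be the $\sigma$-algebra generated by the sets $\{g>0\}$, $g\in A$. Since $\{g>c\}=\{g-c>0\}$, every $g\in A$ is $\Sigma_A$-measurable. The set $E_A(\mu)$ is convex and compact. It is a $G_\delta$, because it is enough to impose $\int g\,d\nu=\int g\,d\mu$ for $g$ in a countable dense subset of $A$.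

**Lemma 4.**

(a) If $\nu\in E_A(\mu)$, then $\nu=\mu$ on $\Sigma_A$.

(b) If $\nu$ is an extreme point of $E_A(\mu)$, then $A$ is dense in $L_1(\nu)$.

(c) If $\mu$ is not a $G_\delta$ point of $P(K)$, then there is a unital algebra homomorphism $\Phi:C(K)\to L_\infty(\mu)$ with $\Phi(g)=[g]$ for $g\in A$, and some $f\in C(K)$ with $\int\Phi(f)\,d\mu\ne\int f\,d\mu$.

*Proof of (a).* A closed unital subalgebra of $C(K)$ is a lattice, since $|g|$ is a uniform limit of polynomials in $g$. So $\{g>0\}\cap\{g'>0\}=\{\min(g,g')>0\}$ shows that the sets $\{g>0\}$, $g\in A$, form a $\pi$-system. Moreover $\min(1,ng^+)\in A$ increases pointwise to $1_{\{g>0\}}$, so $\nu\{g>0\}=\mu\{g>0\}$. The $\pi$–$\lambda$ theorem gives $\nu=\mu$ on $\Sigma_A$.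

*Proof of (b).* Suppose $A$ is not dense in $L_1(\nu)$. By Hahn–Banach there is $\varphi\in L_\infty(\nu)$ with $0<\|\varphi\|_\infty\le1$ and $\int g\varphi\,d\nu=0$ for all $g\in A$. We have $1\pm\varphi\ge0$, and $\int\varphi\,d\nu=0$ because $1\in A$; so $(1\pm\varphi)\nu$ are probability measures. They are Radon: if $F\subseteq B$ is compact, then $(1\pm\varphi)\nu(B\setminus F)\le2\nu(B\setminus F)$, which can be made arbitrarily small. They lie in $E_A(\mu)$, are distinct, and have average $\nu$, so $\nu$ is not extreme.

*Proof of (c).* **Step 1: the measure behind $\Phi$.** As $E_A(\mu)$ is a $G_\delta$ set containing $\mu$, it is not $\{\mu\}$. By Krein–Milman it is the closed convex hull of its extreme points, so it has an extreme point $\nu\ne\mu$.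

**Step 2: every $h\in C(K)$ is $\nu$-a.e. equal to a $\Sigma_A$-measurable function.** By (b) some sequence from $A$ converges to $h$ in $L_1(\nu)$, and a subsequence converges $\nu$-a.e. Truncate its terms at $\pm\|h\|$ and take the pointwise $\limsup$: this is a bounded $\Sigma_A$-measurable function $\tilde h$ with $\tilde h=h$ $\nu$-a.e.

**Step 3: transport to $\mu$.** If $\tilde h,\tilde h'$ are bounded, $\Sigma_A$-measurable and both equal to $h$ $\nu$-a.e., then $\{\tilde h\ne\tilde h'\}\in\Sigma_A$ is $\nu$-null, hence $\mu$-null by (a). So $\Phi(h):=[\tilde h]\in L_\infty(\mu)$ is well defined. For $h_1,h_2\in C(K)$ and $c\in\mathbb R$, the functions $\tilde h_1\tilde h_2$ and $\tilde h_1+c\tilde h_2$ are bounded, $\Sigma_A$-measurable, and $\nu$-a.e. equal to $h_1h_2$ and $h_1+ch_2$; so $\Phi$ is an algebra homomorphism. For $g\in A$ we may take $\tilde g=g$, so $\Phi(g)=[g]$, and in particular $\Phi(1)=1$.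

**Step 4: $\Phi$ remembers $\nu$.** As $\tilde h$ is $\Sigma_A$-measurable, (a) gives
$$\int\Phi(h)\,d\mu=\int\tilde h\,d\mu=\int\tilde h\,d\nu=\int h\,d\nu .$$
Since $\nu\ne\mu$, some $f\in C(K)$ has $\int f\,d\nu\ne\int f\,d\mu$. $\square$

*Example.* In the split interval, with $A=\{g\circ\pi\}$ and $\mu=\frac12(\delta_{(s,0)}+\delta_{(t,0)})$ as in Section 3, the set $E_A(\mu)$ has four extreme points: choose one of $(s,0),(s,1)$ and one of $(t,0),(t,1)$. This $\mu$ is a $G_\delta$ point, but Steps 2–4 still work with any extreme point $\nu$. For $\nu=\frac12(\delta_{(s,1)}+\delta_{(t,0)})$ one finds that $\Phi(h)$ takes the value $h(s,1)$ at $(s,0)$ and $h(t,0)$ at $(t,0)$. So $\Phi$ is composition with a map that moves $(s,0)$ to $(s,1)$, which $A$ cannot see. In general there is such a map too, but its domain is not the support of $\mu$; it is the space of the next section.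

## 7. Homomorphisms as maps $Z\to K$

Fix $\mu\in P(K)$. By Gelfand's theorem $L_\infty(\mu)$ is isomorphic, as an algebra, to $C(Z)$ for a compact space $Z$; write $f\mapsto\hat f$. Nonnegative elements are the squares, so this is an isomorphism of ordered spaces. By Riesz there is a Radon probability measure $\hat\mu$ on $Z$ with $\int\hat f\,d\hat\mu=\int f\,d\mu$ for all $f\in L_\infty(\mu)$. (If $\mu$ is concentrated on $n$ atoms, $Z$ is a set of $n$ points.) We shall use repeatedly:

$$\text{every nonempty open }U\subseteq Z\text{ has }\hat\mu(U)>0. \tag{1}$$

Indeed, by Urysohn there is $\hat f\ne0$ with $0\le\hat f\le1_U$. Then $f\ge0$ and $f\ne0$ in $L_\infty(\mu)$, so $\hat\mu(U)\ge\int\hat f\,d\hat\mu=\int f\,d\mu>0$.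

*Every unital homomorphism $\chi:C(K)\to\mathbb R$ is evaluation at a point of $K$.* If all elements of the kernel have a common zero $x$, then $h-\chi(h)\cdot1$ is in the kernel for every $h$, so $h(x)=\chi(h)$. Otherwise, by compactness, finitely many $h_1,\dots,h_n$ in the kernel have no common zero. Then $\sum_l h_l^2$ is strictly positive, hence invertible, and it lies in the kernel; so $\chi(1)=0$, which is impossible.

Let $\Phi:C(K)\to L_\infty(\mu)$ be a unital homomorphism. For each $z\in Z$ the map $h\mapsto\widehat{\Phi(h)}(z)$ is a unital homomorphism to $\mathbb R$, so it is evaluation at a unique point $u(z)$. Thus $\Phi$ is given by a unique map $u:Z\to K$ with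
$$\widehat{\Phi(h)}=h\circ u\qquad(h\in C(K)).$$
The map $u$ is continuous because all $h\circ u$ are, and $K$ has the weak topology of $C(K)$. Let $y:Z\to K$ correspond to the canonical map $h\mapsto[h]$.

## 8. Stabilization of $y_i(z)$, and the proof that (H) implies (A)

Assume (H), let $K$ be first-countable and compact, and suppose that $\mu\in P(K)$ is not a $G_\delta$ point of $P(K)$. We look for a contradiction. Let $Z,\hat\mu,y$ be as in Section 7, and for each $p\in K$ fix $h_p$ as in Fact 1.

**Step 1: the construction.** This is the chain of Section 3, with maps in place of measures and with some points pinned. By recursion on $i<\omega_1$ we choose the following.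

- $A_i$ is the closed subalgebra of $C(K)$ generated by the constants, $\bigcup_{j<i}A_j$, $\{f_j:j<i\}$ and the functions $h_{y(z)}$ for $z\in Z_{j,j'}$, $j\ne j'$, $j,j'<i$. It is generated by countably many separable sets, so it is separable.
- By Lemma 4(c) for $A=A_i$ there are a homomorphism $\Phi_i$ and a function $f_i\in C(K)$; let $y_i:Z\to K$ be the continuous map corresponding to $\Phi_i$. Since $\Phi_i(g)=[g]$ for $g\in A_i$ and $\Phi_i(f_i)\ne[f_i]$,
$$g\circ y_i=g\circ y\quad(g\in A_i),\qquad f_i\circ y_i\ne f_i\circ y. \tag{2}$$
- For each $j<i$, let $L_{i,j}=(y_i,y_j)[Z]\subseteq K\times K$, and let $Z_{i,j}\subseteq Z$ be a countable set such that $(y_i,y_j)[Z_{i,j}]$ is dense in $L_{i,j}$. Put $Z_{j,i}=Z_{i,j}$; exchanging the two factors of $K\times K$ shows that $(y_j,y_i)[Z_{j,i}]$ is dense in $L_{j,i}=(y_j,y_i)[Z]$.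

The last item needs $L_{i,j}$ to be separable. The image of $\hat\mu$ under the continuous map $(y_i,y_j)$ is a Radon probability measure on the first-countable compact space $K\times K$. It is concentrated on the compact set $L_{i,j}$, and an open set meeting $L_{i,j}$ has nonempty open preimage, which has positive $\hat\mu$-measure by (1). So $L_{i,j}$ is its support, and Lemma 3 applies. Choosing one preimage for each point of a countable dense subset of $L_{i,j}$ gives $Z_{i,j}$.

The $A_i$ increase with $i$, and $f_i\in A_{i+1}$.

**Step 2: each continuous function stabilizes along the $y_i$.** This is the step where pinning only countably many points at a time has to be enough.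

**Lemma 5.** For every $h\in C(K)$ there is $k(h)<\omega_1$ such that $h\circ y_i=h\circ y_j$ for all $i,j\ge k(h)$.

*Proof.* It is enough to find, for fixed rationals $a<b$, some $k_0<\omega_1$ such that for all distinct $i,j\ge k_0$ there is no $z\in Z$ with $h(y_i(z))>b$ and $h(y_j(z))<a$. Indeed, let $k(h)$ be the supremum of these $k_0$ over all rational pairs $a<b$. If $i,j\ge k(h)$ and $h(y_i(z))\ne h(y_j(z))$, then after exchanging $i$ and $j$ if needed, two rationals between the values give a contradiction.

For $k<\omega_1$ let $W_k\subseteq K$ be the union of all nonempty sets $N=\{g>0\}$ with $g\in A_k$ and $\sup_Nh-\inf_Nh<b-a$. It is the region where $A_k$ controls $h$ with error less than $b-a$. The $W_k$ are open and increase with $k$, so the nondecreasing function $k\mapsto\hat\mu(y^{-1}[W_k])$ is constant for $k\ge k_0$, for some $k_0$. This is our $k_0$.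

Suppose that $i\ne j$, that $i,j\ge k_0$, and that the open set
$$O=\{z\in Z:h(y_i(z))>b,\ h(y_j(z))<a\}$$
is nonempty. Then the open set $\{h>b\}\times\{h<a\}$ meets $L_{i,j}$, so it contains $(y_i(z_0),y_j(z_0))$ for some $z_0\in Z_{i,j}$; that is, $z_0\in O\cap Z_{i,j}$.

*The point $y(z_0)$ lies in a later $W_k$.* Let $p=y(z_0)$ and $k=\max(i,j)+1$. Then $h_p\in A_k$, by the definition of $A_k$. The function $h_p$ has a positive minimum on the compact set $\{|h-h(p)|\ge(b-a)/3\}$ (if this is nonempty), so there is $\delta>0$ with $\{h_p<\delta\}\subseteq\{|h-h(p)|<(b-a)/3\}$. The set $N=\{\delta-h_p>0\}$ contains $p$, the function $\delta-h_p$ belongs to $A_k$, and $h$ has oscillation at most $2(b-a)/3<b-a$ on $N$. Hence $p\in W_k$.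

*Return to $W_{k_0}$.* The set $O\cap y^{-1}[W_k]$ is open and contains $z_0$, so it has positive $\hat\mu$-measure by (1). As $k\ge k_0$, the set $y^{-1}[W_k]\setminus y^{-1}[W_{k_0}]$ is $\hat\mu$-null. So there is $z\in O$ with $y(z)\in W_{k_0}$; in general this is a new $z$, and it need not be in $Z_{i,j}$. Choose $g\in A_{k_0}$ with $y(z)\in N'=\{g>0\}$ and $\sup_{N'}h-\inf_{N'}h<b-a$. Since $i,j\ge k_0$, we have $g\in A_i\cap A_j$, and (2) gives
$$g(y_i(z))=g(y_j(z))=g(y(z))>0 .$$
So $y_i(z),y_j(z)\in N'$ and $h(y_i(z))-h(y_j(z))<b-a$. But $z\in O$ makes this difference larger than $b-a$, a contradiction. $\square$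

**Step 3: the points themselves stabilize.** We turn the $k(h)$, which depend on $h$, into one ordinal for each $z$. We claim that for each $z\in Z$ there are $x\in K$ and $i(z)<\omega_1$ with $y_i(z)=x$ for all $i\ge i(z)$.

Fix $z$ and let $\Lambda(h)$ be the common value of $h(y_i(z))$ for $i\ge k(h)$. Finitely many functions can be treated with one common $i$, so $\Lambda$ is a unital homomorphism $C(K)\to\mathbb R$, and by Section 7 it is evaluation at some $x\in K$. Now use the single function $h_x$: for $i\ge k(h_x)$,
$$h_x(y_i(z))=\Lambda(h_x)=h_x(x)=0,$$
that is, $y_i(z)=x$. So $i(z)=k(h_x)$ works. (We do not claim that $x=y(z)$, and we do not need it.)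

**Step 4: a point $z$ where stabilization fails.** By (2), for each $i$ there is $\varepsilon_i>0$ such that the open set $\{z:|f_i(y_i(z))-f_i(y(z))|>\varepsilon_i\}$ is nonempty. By (1), the closed set
$$C_i=\{z:|f_i(y_i(z))-f_i(y(z))|\ge\varepsilon_i\}$$
has positive $\hat\mu$-measure. By (H) there is an uncountable $\Gamma$ such that $\{C_i:i\in\Gamma\}$ has the finite intersection property, and by compactness of $Z$ there is $z\in\bigcap_{i\in\Gamma}C_i$. If $i<j$ are in $\Gamma$, then $f_i\in A_{i+1}\subseteq A_j$, so by (2)
$$f_i(y_j(z))=f_i(y(z))\ne f_i(y_i(z)).$$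
So the points $y_i(z)$, $i\in\Gamma$, are pairwise distinct, against Step 3.

Hence every $\mu\in P(K)$ is a $G_\delta$ point of the compact space $P(K)$, and $P(K)$ is first-countable by Fact 1. Together with Lemma 2 this proves Theorem 1. $\blacksquare$

## 9. (A) implies (D)

For Theorem 2 we have (H)$\Rightarrow$(A), and we now go around the circle (A)$\Rightarrow$(D)$\Rightarrow$(C)$\Rightarrow$(H).

Assume (A), let $K$ be first-countable and compact, and let $\mu\in P(K)$. By (A) and Fact 2, $\mu$ is determined by a countable $H\subseteq C(K)$. Let $A$ be the closed subalgebra generated by $H$ and the constants. It is separable, and $E_A(\mu)=\{\mu\}$. So $\mu$ is an extreme point of $E_A(\mu)$, and by Lemma 4(b) $A$ is dense in $L_1(\mu)$. As $A$ is separable in the sup norm, which dominates the $L_1$ norm, $L_1(\mu)$ is separable.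

## 10. (D) implies (C): a compact space of records

Let $\lambda$ be the product measure on $2^{\omega_1}$. Sets of the product $\sigma$-algebra are called Baire sets; each depends on a countable set $J$ of coordinates, that is, it is the preimage of a Borel subset of $2^J$. "Null" means contained in a Baire set of $\lambda$-measure $0$.

Suppose (C) fails. We need a first-countable compact $K$ carrying a measure with nonseparable $L_1$. The measure $\lambda$ on $2^{\omega_1}$ has nonseparable $L_1$, but $2^{\omega_1}$ is not first-countable: no point is determined by countably many coordinates. The plan is to let $K$ consist of *records* of points $x\in 2^{\omega_1}$, kept block by block. The record may go on past stage $\beta$ only while it shows that $x$ has avoided the null sets met so far. Every $x$ lies in some null set of the cover, so every record stops at a countable stage, which gives first-countability. Almost every $x$ goes on past any given countable stage, which gives a large measure. To make $K$ compact, "has avoided the null sets" must be a closed condition; a single closed set cannot be expected to have full measure,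 so we use countably many closed sets, and keep the record in countably many copies.

**Step 1: blocks.** This step arranges the null sets along $\omega_1$. Enlarging the null sets, let $2^{\omega_1}$ be covered by null Baire sets $N_\xi$, $\xi<\omega_1$. Choose a strictly increasing continuous sequence $(\delta_\xi)_{\xi<\omega_1}$ of countable ordinals with $\delta_0=0$, such that each $N_\eta$, $\eta\le\xi$, depends on coordinates below $\delta_{\xi+1}$. Put
$$G_\beta=2^{[\delta_\beta,\delta_{\beta+1})},\qquad X_\beta=\prod_{\gamma<\beta}G_\gamma=2^{\delta_\beta}\quad(\beta<\omega_1),\qquad X_{\omega_1}=2^{\omega_1}.$$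
Let $\lambda_\beta$ be the product measure on $X_\beta$, and write $x_\gamma\in G_\gamma$ for the $\gamma$-th block of $x$ and $x|\beta\in X_\beta$ for its first $\beta$ blocks. Then $N'_\beta=\bigcup_{\xi<\beta}N_\xi$ depends only on $x|\beta$, since $\delta_{\xi+1}\le\delta_\beta$ for $\xi<\beta$. For $\beta<\omega_1$ we also regard it as a null Borel subset of $X_\beta$. The sets $N'_\beta$ increase with $\beta<\omega_1$ and cover $2^{\omega_1}$.

**Step 2: spaces of records.** Here we define the spaces from the compact sets $C_{\beta,n}$, still to be chosen. Let $G^*_\beta=G_\beta\sqcup\{*\}$ with $*$ isolated; $*$ means "nothing recorded". By recursion on $\beta<\omega_1$ we shall choose compact sets $C_{\beta,n}\subseteq K_\beta$ $(n<\omega)$, where for $\beta\le\omega_1$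
$$K_\beta=\Big\{k\in\prod_{\gamma<\beta,\,n<\omega}G_\gamma^*:\ \forall\gamma<\beta\ \forall n\ \big(k(\gamma,n)\ne*\Rightarrow k|\gamma\in C_{\gamma,n}\big)\Big\},\qquad k|\gamma:=k|(\gamma\times\omega).$$
Each condition "$k(\gamma,n)=*$ or $k|\gamma\in C_{\gamma,n}$" is closed, so $K_\beta$ is compact. For $\beta<\omega_1$ it is metrizable, as a subspace of a countable product of metrizable spaces. For $\gamma<\beta$, restriction maps $K_\beta$ into $K_\gamma$, and onto it: extend by $*$.

For $\beta<\omega_1$ define $\tau_\beta:X_\beta\to K_\beta$, the record of $x$, by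
$$\tau_\beta(x)(\gamma,n)=\begin{cases}x_\gamma&\text{if }\tau_\gamma(x|\gamma)\in C_{\gamma,n},\\ *&\text{otherwise.}\end{cases}$$
Comparing coordinates gives
$$\tau_\beta(x)|\gamma=\tau_\gamma(x|\gamma)\qquad(\gamma<\beta). \tag{3}$$
So if $\tau_\beta(x)(\gamma,n)\ne*$, then $\tau_\beta(x)|\gamma\in C_{\gamma,n}$, and $\tau_\beta(x)\in K_\beta$. By induction $\tau_\beta$ is Borel, since each of its countably many coordinates is $x_\gamma$ on a Borel set and $*$ off it. Let $\mu_\beta$ be the image of $\lambda_\beta$ under $\tau_\beta$.

A record shows $x$ if every block appears in some copy. Let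
$$K_\beta^d=\{k\in K_\beta:\forall\gamma<\beta\ \exists n\ k(\gamma,n)\ne*\},$$
a Borel set for $\beta<\omega_1$. For $k\in K^d_\beta$ let $F_\beta(k)\in X_\beta$ be given by $F_\beta(k)_\gamma=k(\gamma,n)$ with $n$ least such that $k(\gamma,n)\ne*$. The map $F_\beta$ is Borel on $K^d_\beta$, because for each $\gamma$ and $n$ it is given in block $\gamma$ by a continuous coordinate on the Borel set where $n$ is least. All coordinates of $\tau_\beta(x)$ in row $\gamma$ other than $*$ equal $x_\gamma$, so
$$F_\beta(\tau_\beta(x))=x\quad\text{whenever }\tau_\beta(x)\in K_\beta^d. \tag{4}$$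

**Step 3: choice of $C_{\beta,n}$.** We want the record to continue almost surely, but only if it shows that $N'_\beta$ was avoided. Assume inductively that $\mu_\gamma(\bigcup_nC_{\gamma,n})=1$ for all $\gamma<\beta$. Since $\lambda_\beta$ projects to $\lambda_\gamma$, for $\lambda_\beta$-a.e. $x$ we have $\tau_\gamma(x|\gamma)\in\bigcup_nC_{\gamma,n}$ for all of the countably many $\gamma<\beta$, and then each block $x_\gamma$ is recorded. So
$$\tau_\beta(x)\in K_\beta^d\quad\text{for }\lambda_\beta\text{-a.e. }x. \tag{5}$$
By (4) and since $N'_\beta$ is null, $F_\beta(\tau_\beta(x))=x\notin N'_\beta$ for a.e. $x$. Thus the Borel set $\{k\in K_\beta^d:F_\beta(k)\notin N'_\beta\}$ has $\mu_\beta$-measure $1$. By inner regularity choose compact subsets $C_{\beta,n}$ of it with $\mu_\beta(\bigcup_nC_{\beta,n})=1$.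

*The first two stages.* $K_0$ is a single point (the empty record), $K_0^d=K_0$ and $N'_0=\emptyset$, so we may take $C_{0,n}=K_0$ for all $n$. Then $K_1=(G_0^*)^\omega$ and $\tau_1(x)=(x_0,x_0,\dots)$, so $\mu_1$ lives on the diagonal; for $C_{1,n}$ we may take $\{(g,g,\dots):g\in D_n\}$, where $D_n\subseteq G_0\setminus N'_1$ are compact sets whose union has full measure in $G_0$.

**Step 4: $K=K_{\omega_1}$ is first-countable.** Let $k\in K$. We claim that there is $\beta_0<\omega_1$ with $k|\beta\notin\bigcup_nC_{\beta,n}$ for all $\beta\ge\beta_0$. If not, then $k|\beta\in\bigcup_nC_{\beta,n}\subseteq K_\beta^d$ for uncountably many $\beta$. So for every $\gamma<\omega_1$ some $k(\gamma,n)\ne*$; let $x_\gamma$ be its value for the least such $n$. The point $x=(x_\gamma)_{\gamma<\omega_1}\in2^{\omega_1}$ lies in $N'_\alpha$ for some $\alpha<\omega_1$. Choose $\beta\ge\alpha$ and $n$ with $k|\beta\in C_{\beta,n}$. Then $x|\beta=F_\beta(k|\beta)\notin N'_\beta$, while $x\in N'_\alpha\subseteq N'_\beta$, a contradiction.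

With such a $\beta_0$, the definition of $K$ gives $k(\beta,n)=*$ for all $\beta\ge\beta_0$ and all $n$. Let $k'\in K$ with $k'|\beta_0=k|\beta_0$. By induction on $\beta\ge\beta_0$ we get $k'|\beta=k|\beta\notin\bigcup_nC_{\beta,n}$, so $k'(\beta,n)=*=k(\beta,n)$ for all $n$. Hence $k'=k$. Thus $\{k\}$ is the preimage of a point of the metrizable space $K_{\beta_0}$, so it is a $G_\delta$, and Fact 1 applies.

**Step 5: a measure on $K$ with images $\mu_\beta$.** The measures $\mu_\beta$ are consistent: by (3), $\mu_\beta$ restricts to $\mu_\gamma$ for $\gamma<\beta<\omega_1$. Let $f\in C(K)$. By Stone–Weierstrass $f$ is a uniform limit of a sequence of continuous functions depending on finitely many coordinates, so for some $\beta<\omega_1$ we have $f=f'\circ r_\beta$, where $r_\beta:K\to K_\beta$ is the restriction and $f'$ is a function on $K_\beta$. The function $f'$ is continuous, since $r_\beta$ is a continuous surjection of compact spaces and so a quotient map. By consistency $\int f'\,d\mu_\beta$ does not depend on the choice of $\beta$. Finitely many functions can be treated with one $\beta$, so $f\mapsto\int f'\,d\mu_\beta$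 is a positive normalized linear functional. Riesz gives a Radon probability measure $\mu$ on $K$ whose image under $r_\beta$ is $\mu_\beta$ for every $\beta<\omega_1$, because both are Radon measures with the same integrals of continuous functions.

**Step 6: $L_1(\mu)$ is not separable.** We copy the coordinates of $2^{\omega_1}$ into $K$. Let $S_\beta\subseteq G_\beta$ be clopen of measure $1/2$, for instance given by the value at coordinate $\delta_\beta$, and let
$$U_\beta=\{k\in K:k|(\beta+1)\in K_{\beta+1}^d,\ F_{\beta+1}(k|(\beta+1))_\beta\in S_\beta\}.$$
Let $\beta\ne\gamma$ and $\alpha=\max(\beta,\gamma)+1$. Then $U_\beta$ and $U_\gamma$ are the preimages under $r_\alpha$ of Borel sets $E_\beta,E_\gamma\subseteq K_\alpha$. For $\lambda_\alpha$-a.e. $x$, (5) gives $\tau_\alpha(x)\in K_\alpha^d$; then by (3) $\tau_\alpha(x)|(\beta+1)=\tau_{\beta+1}(x|(\beta+1))\in K_{\beta+1}^d$, and by (4) $F_{\beta+1}$ sends it to $x|(\beta+1)$. So $\tau_\alpha(x)\in E_\beta$ iff $x_\beta\in S_\beta$, for a.e. $x$; likewise for $\gamma$. Therefore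
$$\mu(U_\beta\triangle U_\gamma)=\mu_\alpha(E_\beta\triangle E_\gamma)=\lambda_\alpha\big(\{x:x_\beta\in S_\beta\}\triangle\{x:x_\gamma\in S_\gamma\}\big)=\tfrac12,$$
as the two events are independent, each of measure $1/2$. The indicators of the $U_\beta$ are uncountably many elements of $L_1(\mu)$ at mutual distance $1/2$, so $L_1(\mu)$ is not separable and (D) fails. This proves (D)$\Rightarrow$(C).

## 11. (C) implies (H): simulating the sets $B_i$ in $2^{\omega_1}$

Assume (C), and let $B_i$ $(i<\omega_1)$ be sets of positive measure in a probability space $(X,\Sigma,\mu)$. Property (C) concerns only $2^{\omega_1}$, so the $B_i$ must first be moved there.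

**Step 1: sets $B'_i$ in $2^{\omega_1}$ with the same finite intersections.** We generate the sequence $(1_{B_i})_{i<\omega_1}$ one term at a time, with the correct conditional probabilities, from independent uniform random numbers.

Let $m$ be the image of $\mu$ on the Baire sets of $2^{\omega_1}$ under $x\mapsto(1_{B_i}(x))_{i<\omega_1}$, and for $i<\omega_1$ let $m_i$ be its projection to the metrizable space $2^i$. By Radon–Nikodym there is a Borel $\psi_i:2^i\to[0,1]$ with
$$\int_S\psi_i\,dm_i=m\{t:t|i\in S,\ t_i=1\}\qquad\text{for Borel }S\subseteq2^i .$$
Identify $2^{\omega_1}$ with $(2^\omega)^{\omega_1}$, with its product measure $\lambda$, and let $v:2^\omega\to[0,1]$ be the binary expansion map, which carries the product measure to Lebesgue measure. For $u\in(2^\omega)^{\omega_1}$ define $\varphi(u)\in2^{\omega_1}$ recursively by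
$$\varphi(u)_i=1\iff v(u_i)<\psi_i(\varphi(u)|i).$$
For example, $\psi_0=\mu(B_0)$, and $\psi_1(1)=\mu(B_0\cap B_1)/\mu(B_0)$ is the conditional probability of $B_1$ given $B_0$.

We show by induction on $i<\omega_1$ that $u\mapsto\varphi(u)|i$ is a Borel function of $u|i$ with distribution $m_i$. For $i=0$ this is trivial. *From $i$ to $i+1$:* the set $\{\varphi_i=1\}$ is Borel in $u|(i+1)$ by its definition. As $u_i$ is independent of $u|i$ and $v(u_i)$ is uniform, Fubini's theorem gives for Borel $S\subseteq2^i$
$$\lambda\{\varphi|i\in S,\ \varphi_i=1\}=\int1_S(\varphi(u)|i)\,\psi_i(\varphi(u)|i)\,d\lambda(u)=\int_S\psi_i\,dm_i=m\{t:t|i\in S,\ t_i=1\}.$$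
Subtracting this from $\lambda\{\varphi|i\in S\}=m_i(S)$ gives the same equality with $0$ in place of $1$. Every Borel set in $2^{i+1}$ is a disjoint union of a set $\{t|i\in S,\,t_i=1\}$ and a set $\{t|i\in S',\,t_i=0\}$, so the distribution is $m_{i+1}$. *Limit $i$:* measurability is checked coordinatewise. The distribution of $\varphi|i$ and $m_i$ agree on the sets depending on coordinates below some $j<i$. These form an algebra generating the Borel sets of $2^i$, so the two distributions agree.

Hence the sets $B'_i=\{u:\varphi(u)_i=1\}$ are Baire sets, and
$$\lambda\Big(\bigcap_{i\in F}B'_i\Big)=m\{t:t_i=1\ \forall i\in F\}=\mu\Big(\bigcap_{i\in F}B_i\Big)$$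
for every nonempty finite $F$. So it is enough to find $\Gamma$ for the family $(B'_i)$.

**Step 2: a set covered by every tail.** Passing to an uncountable subfamily with $\lambda(B'_i)\ge\varepsilon>0$, reindexed by $\omega_1$, Lemma 1 gives a Baire set $S$ with $\lambda(S)>0$, an ordinal $\alpha_0$, and countable $I_\alpha\subseteq[\alpha,\omega_1)$ with
$$\lambda\Big(S\setminus\bigcup_{i\in I_\alpha}B'_i\Big)=0\qquad(\alpha\ge\alpha_0).$$

**Step 3: $S$ is not covered by $\omega_1$ null sets.** Property (C) speaks of the whole space, so we spread $S$ over it by translations. Let $S$ depend on a countable set $J$ of coordinates, viewed in $2^{\omega_1}$, and let $Q$ be the countable group of elements of $2^{\omega_1}$ with finite support contained in $J$. The Baire set $S+Q$ depends on the coordinates in $J$ and is invariant under finite changes of coordinates; by the 0–1 law its measure is $0$ or $1$. It contains $S$, so $\lambda(S+Q)=1$. Suppose $S\subseteq\bigcup_{\xi<\omega_1}M_\xi$ with all $M_\xi$ null. Translations preserve $\lambda$, so the sets $q+M_\xi$ are null, and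
$$2^{\omega_1}=\big(2^{\omega_1}\setminus(S+Q)\big)\cup\bigcup_{q\in Q,\ \xi<\omega_1}(q+M_\xi)$$
is a union of $\omega_1$ null sets, contradicting (C).

**Step 4: one point yields $\Gamma$.** By Step 3 there is $u\in S$ outside the following $\omega_1$ null sets: the sets $S\setminus\bigcup_{i\in I_\alpha}B'_i$ for $\alpha_0\le\alpha<\omega_1$, and the sets $\bigcap_{i\in F}B'_i$ for those nonempty finite $F\subseteq\omega_1$ for which this intersection is null. Let
$$\Gamma=\{i<\omega_1:u\in B'_i\}.$$
For each $\alpha\ge\alpha_0$ the point $u$ lies in $\bigcup_{i\in I_\alpha}B'_i$, so $\Gamma$ contains some $i\ge\alpha$; hence $\Gamma$ is uncountable. If $F\subseteq\Gamma$ is finite and nonempty, then $u\in\bigcap_{i\in F}B'_i$, so this intersection is not one of the excluded null sets and has positive measure. This proves (H).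

So (H)$\Rightarrow$(A)$\Rightarrow$(D)$\Rightarrow$(C)$\Rightarrow$(H), and Theorem 2 is proved. $\blacksquare$
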